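\title{The regulator constant pairing has trivial left kernel}

\begin{abstract}
Let $G$ be a finite group and $p$ a prime. Regulator constants pair Brauer relations of $G$ in characteristic $0$, taken modulo relations in characteristic $p$, with rationally self-dual $\mathbb Z_p[G]$-lattices. We show that the left kernel of this pairing is always trivial: a characteristic $0$ relation all of whose regulator constants are $p$-adic units is a characteristic $p$ relation. We give finitely many explicit lattices that detect this, and show that the resulting matrix is triangular, with explicit non-zero diagonal entries. The computation rests on a product formula for a polynomial that counts generating tuples of a group with a normal elementary abelian Sylow $p$-subgroup and cyclic quotient. The same polynomial determines exactly which relations are invisible to permutation lattices.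
\end{abstract}

\section{The question and the answer}

\subsection{Brauer relations}

Throughout, $G$ is a finite group, $p$ is a prime, and a $G$-set is a finite $G$-set. Let $B(G)$ be the Burnside ring, the Grothendieck ring of $G$-sets, and $B(G)_{\mathbb Q}=\mathbb Q\otimes B(G)$; the transitive sets $G/H$, with $H$ up to conjugacy, form a basis. A \emph{Brauer relation in characteristic $0$} is an element $\theta=X-Y$ of $B(G)$, where $X,Y$ are $G$-sets with $\mathbb Q[X]\cong\mathbb Q[Y]$ as $\mathbb Q[G]$-modules. A \emph{relation in characteristic $p$} is defined in the same way, with $\mathbb F_p[X]\cong\mathbb F_p[Y]$ as $\mathbb F_p[G]$-modules. We write $\operatorname{Br}_0(G)$ and $\operatorname{Br}_p(G)$ for the groups of such relations, and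
\[
\operatorname{BR}_0(G)=\mathbb Q\otimes\operatorname{Br}_0(G),\qquad \operatorname{BR}_p(G)=\mathbb Q\otimes\operatorname{Br}_p(G),
\]
both regarded as subspaces of $B(G)_{\mathbb Q}$. If $\mathbb F_p[X]\cong\mathbb F_p[Y]$, then $\mathbb Z_p[X]\cong\mathbb Z_p[Y]$ (see Lemma~\ref{lem:charp}), so $X$ and $Y$ have the same permutation character. Hence $\operatorname{Br}_p(G)\subseteq\operatorname{Br}_0(G)$ and $\operatorname{BR}_p(G)\subseteq\operatorname{BR}_0(G)$.

\subsection{Regulator constants}

A \emph{$\mathbb Z_p[G]$-lattice} $M$ is a finitely generated $\mathbb Z_p$-free $\mathbb Z_p[G]$-module. Put $M_{\mathbb Q}=M\otimes\mathbb Q_p$. The lattice $M$ is \emph{rationally self-dual} if $M_{\mathbb Q}$ is isomorphic to its dual, that is, if there is a nondegenerate $G$-invariant $\mathbb Q_p$-valued bilinear pairing $\langle\,,\rangle$ on $M$. Fix one. For $\theta=\sum_Hn_H\,G/H\in\operatorname{Br}_0(G)$ the \emph{regulator constant} is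
\begin{equation}\label{eq:regdef}
C_\theta(M)=\prod_H\det\Bigl(\tfrac1{|H|}\langle\,,\rangle\big|_{M^H}\Bigr)^{n_H}\in\mathbb Q_p^\times/(\mathbb Z_p^\times)^2,
\end{equation}
the determinants being taken in $\mathbb Z_p$-bases of the $M^H$. It does not depend on the pairing. Section~\ref{sec:maps} recalls why, and shows that \eqref{eq:regdef} compares two discriminants: if $\theta=X-Y$, those of the lattices of $G$-equivariant maps $X\to M$ and $Y\to M$. These two lattices span isomorphic vector spaces because $\mathbb Q[X]\cong\mathbb Q[Y]$. If even $\mathbb F_p[X]\cong\mathbb F_p[Y]$, then $v_p(C_\theta(M))=0$ for every $M$ (Lemma~\ref{lem:charp}).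

Let $A(\mathbb Z_p[G],\mathrm{sd})$ be $\mathbb Q$ tensored with the Grothendieck group, with respect to direct sums, of rationally self-dual $\mathbb Z_p[G]$-lattices. Since $v_p(C_\theta(M))$ is additive in $\theta$ and in $M$, we obtain a bilinear pairing
\begin{equation}\label{eq:pairing}
v_p(C_{(-)}(-))\colon\ \operatorname{BR}_0(G)/\operatorname{BR}_p(G)\times A(\mathbb Z_p[G],\mathrm{sd})\to\mathbb Q .
\end{equation}
Torzewski \cite{Tor} asks:
\begin{quote}
\emph{Are there a finite group $G$ and a prime $p$ for which the left kernel of \eqref{eq:pairing} is non-trivial?}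
\end{quote}
In other words, can a characteristic $0$ relation that does not come from characteristic $p$ have trivial $p$-part in all its regulator constants? The first lattices one would test are permutation lattices $\mathbb Z_p[G/K]$. They suffice, for instance, whenever the Sylow $p$-subgroups are cyclic, but not always (Theorem~\ref{thm:B}). Nevertheless the answer to the question is no: one suitable lattice for each relevant subgroup is enough.

\subsection{Results}

A group $U$ is \emph{$p$-hypo-elementary} if it has a normal $p$-subgroup with cyclic quotient. Then $U/O_p(U)$ is cyclic and has no non-trivial normal $p$-subgroup, so it is a cyclic $p'$-group, and $P=O_p(U)$ is the normal Sylow $p$-subgroup of $U$. Cyclic groups are $p$-hypo-elementary, and so are subgroups and quotients of $p$-hypo-elementary groups.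

For $U$ $p$-hypo-elementary we fix the following notation. Let $F=\Phi(P)$ be the Frattini subgroup of $P$; it is normal in $U$. Put
\[
\bar U=U/F,\qquad V=P/F,\qquad n=|U/P| .
\]
The group $V$ is elementary abelian and $p\nmid n$, so $V$ is a semisimple $\mathbb F_p[U/P]$-module by Maschke's theorem. Write $V\cong\bigoplus_\lambda E_\lambda^{n_\lambda}$, where $E_\lambda$ runs over the simple $\mathbb F_p[U/P]$-modules up to isomorphism and $n_\lambda\ge0$. As $\mathbb F_p[U/P]$ is commutative, its image in $\operatorname{End}_{\mathbb F_p}(E_\lambda)$ is a field $\mathbb F_{q_\lambda}$ with $q_\lambda=p^{d_\lambda}$, and $E_\lambda$ is one-dimensional over it. The index $\lambda=1$ denotes the trivial module, so $q_1=p$. Let $\varphi$ be Euler's function, and put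
\begin{equation}\label{eq:kappa}
\kappa(U)=\frac{2\varphi(n)}{n\,p^{\,n_1}}\prod_\lambda(-1)^{n_\lambda}q_\lambda^{\,n_\lambda(n_\lambda-1)/2}\neq0 .
\end{equation}
Finally let
\[
M_U=\ker\bigl(\mathbb Z_p[\bar U]\to\mathbb F_p\bigr)\qquad\text{(augmentation modulo $p$)},
\]
viewed as a $\mathbb Z_p[U]$-lattice by inflation. If $U\le G$, then $\operatorname{Ind}_U^GM_U$ spans the permutation module $\mathbb Q_p[G/F]$, so it is rationally self-dual.

For $H\le G$ and a $G$-set $X$ let $m_H(X)=|X^H|$ be the \emph{mark} of $X$ at $H$, extended linearly to $B(G)_{\mathbb Q}$. By Burnside's theorem the marks give an isomorphism from $B(G)_{\mathbb Q}$ to the product of copies of $\mathbb Q$ over the conjugacy classes of subgroups. Let $e_U^G\in B(G)_{\mathbb Q}$ be the element with mark $1$ at the conjugates of $U$ and $0$ elsewhere, and put $e_U=e_U^U$.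

\begin{theorem}\label{thm:A}
For every finite group $G$ and every prime $p$ the left kernel of \eqref{eq:pairing} is trivial. More precisely, let $U$ run over representatives of the conjugacy classes of non-cyclic $p$-hypo-elementary subgroups of $G$.
\begin{enumerate}
\item[(1)] The classes of the $e_U^G$ form a basis of $\operatorname{BR}_0(G)/\operatorname{BR}_p(G)$.
\item[(2)] The matrix $\bigl(v_pC_{e_{U'}^G}(\operatorname{Ind}_U^GM_U)\bigr)_{U',U}$ is triangular when the subgroups are ordered by size, with non-zero diagonal entries $\kappa(U)$.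
\end{enumerate}
Hence the pairing between $\operatorname{BR}_0(G)/\operatorname{BR}_p(G)$ and the span of the lattices $\operatorname{Ind}_U^GM_U$ is perfect.
\end{theorem}

\begin{corollary}\label{cor:int}
For $\theta\in\operatorname{Br}_0(G)$ the following are equivalent: $\theta\in\operatorname{Br}_p(G)$; $v_p(C_\theta(M))=0$ for all rationally self-dual $M$; $v_p(C_\theta(\operatorname{Ind}_U^GM_U))=0$ for the finitely many $U$ of Theorem~\ref{thm:A}.
\end{corollary}

The second theorem says what permutation lattices alone can see. For a statement $S$ let $[S]$ be $1$ if $S$ holds and $0$ otherwise, and for $U$ $p$-hypo-elementary put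
\[
r(U)=\#\{\lambda\ne1:n_\lambda\ge1\}+[\,n_1\ge2\,].
\]

\begin{theorem}\label{thm:B}
The left kernel of the pairing of $\operatorname{BR}_0(G)/\operatorname{BR}_p(G)$ with permutation lattices only has as basis the classes of the $e_U^G$, where $U$ runs up to conjugacy over the $p$-hypo-elementary subgroups with $r(U)\ge2$. It is zero if the Sylow $p$-subgroups of $G$ are cyclic, and it is non-zero for $G=C_p\times C_p\times D_{2p}$ with $p$ odd.
\end{theorem}

\subsection{The idea of the proof}

By Conlon's theorem, a class in $\operatorname{BR}_0(G)/\operatorname{BR}_p(G)$ is determined by its marks at the non-cyclic $p$-hypo-elementary subgroups. If the class of $\theta$ is non-zero, choose such a subgroup $U$, as small as possible, at which the mark of $\theta$ is non-zero; then the restriction of $\theta$ to $U$ is a multiple of $e_U$. Regulator constants satisfy Frobenius reciprocity, so it is enough to find, for each $U$, \emph{one} $\mathbb Z_p[U]$-lattice $M$ with $v_pC_{e_U}(M)\ne0$. It turns out that $e_U$ is inflated from $\bar U$, so we may work over $\bar U$. Writing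 $e_{\bar U}=\sum_Ka_K\,\bar U/K$, we shall see that the trivial lattice gives $-a'(1)$ and $M_U$ gives $2a(0)$, where $a(z)=\sum_Ka_Kz^{v_p|K|}$. The polynomial $a(z)$ factors explicitly. It may have a multiple zero at $z=1$, and this is why the trivial lattice can fail; it never vanishes at $z=0$.

\section{The case $C_p\times C_p$}\label{sec:example}

Let $G=C_p\times C_p$, with subgroups $C_0,\dots,C_p$ of order $p$. Consider
\[
\theta=G/1-\sum_{i=0}^pG/C_i+p\,G/G .
\]
Its mark at the trivial subgroup is $p^2-(p+1)p+p=0$. The subgroup $C_j$ fixes all $p$ points of $G/C_j$ and no point of $G/1$ or of $G/C_i$ with $i\ne j$, so the mark at $C_j$ is $-p+p=0$. The mark at $G$ is $p$; hence $\theta=p\,e_G$. The character of $\mathbb Q[X]$ at $g$ is $m_{\langle g\rangle}(X)$, so $\theta$ is a relation in characteristic $0$. As $G$ is the only non-cyclic subgroup, $\theta$ spans $\operatorname{BR}_0(G)$. We compute its regulator constants on three lattices.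

\emph{The regular lattice} $N=\mathbb Z_p[G]$, with the pairing that makes $G$ an orthonormal basis. For $H\le G$, the lattice $N^H$ has as basis the sums over the $H$-cosets. These are pairwise orthogonal of norm $|H|$, so $\frac1{|H|}\langle\,,\rangle$ has determinant $1$ on $N^H$. Thus $v_pC_\theta(N)=0$.

\emph{The trivial lattice} $\mathbb Z_p$, with $\langle1,1\rangle=1$. The determinant at $H$ is $1/|H|$, so
\[
v_pC_\theta(\mathbb Z_p)=0+(p+1)-2p=1-p .
\]

\emph{The lattice} $M=\ker(N\to\mathbb F_p)$, with the pairing of $N$. The augmentation of the sum over an $H$-coset is $|H|$. So $M^H=N^H$ for $H\ne1$, while $[N^1:M^1]=p$. Passing to a sublattice of index $p$ multiplies a determinant by $p^2$ up to a unit square, so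
\[
v_pC_\theta(M)=2 .
\]

The last two values come from one polynomial. Replacing each $G/H$ in $\theta$ by $z^{v_p|H|}$ gives
\[
a(z)=1-(p+1)z+pz^2=(1-z)(1-pz),
\]
and $v_pC_\theta(\mathbb Z_p)=-a'(1)$, $v_pC_\theta(M)=2a(0)$. Here both are non-zero. For $C_p\times C_p\times D_{2p}$ with $p$ odd, the polynomial belonging to $e_G$ will turn out to be $\frac1{2p}(pz-1)(z-1)^2$. Its derivative at $1$ vanishes, but its value at $0$ does not.

\section{Regulator constants through equivariant maps}\label{sec:maps}

The formal properties of regulator constants become transparent when the invariants $M^H$ are replaced by spaces of maps. Let $M$ be a rationally self-dual $\mathbb Z_p[G]$-lattice with pairing $\langle\,,\rangle$. For a $G$-set $X$ let $\operatorname{Map}_G(X,M)=\operatorname{Hom}_{\mathbb Z_p[G]}(\mathbb Z_p[X],M)$ be the lattice of $G$-equivariant maps $X\to M$, with the pairing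
\[
(f,f')_X=\frac1{|G|}\sum_{x\in X}\langle f(x),f'(x)\rangle .
\]
For $X=G/H$, a map $f$ is determined by $u=f(H)\in M^H$, which can be any element of $M^H$, and
$(f,f')_X=\frac{[G:H]}{|G|}\langle u,u'\rangle=\frac1{|H|}\langle u,u'\rangle$. A disjoint union of $G$-sets gives an orthogonal sum. The pairing is nondegenerate: if $u\in M_{\mathbb Q}^H$ is orthogonal to $M_{\mathbb Q}^H$, then for every $v\in M_{\mathbb Q}$ we have $\langle u,v\rangle=\bigl\langle u,\frac1{|H|}\sum_{h\in H}hv\bigr\rangle=0$, so $u=0$. Hence
\[
\delta_M(X)=v_p\bigl(\det(\,,)_X\bigr)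
\]
is an integer, additive in $X$. It extends to a linear function $\delta_M\colon B(G)_{\mathbb Q}\to\mathbb Q$, which depends on the pairing, and by \eqref{eq:regdef}
\[
v_pC_\theta(M)=\delta_M(\theta)\qquad(\theta\in\operatorname{BR}_0(G)).
\]

\begin{lemma}\label{lem:indep}
If $\theta$ is a relation in characteristic $0$, then $C_\theta(M)$ does not depend on the pairing.
\end{lemma}

\begin{proof}
Let $\theta=X-Y$ with $\mathbb Q[X]\cong\mathbb Q[Y]$, and let $\langle\,,\rangle'$ be a second pairing. As both pairings are nondegenerate and $G$-invariant, there is a $G$-automorphism $\alpha$ of $M_{\mathbb Q}$ with $\langle u,v\rangle'=\langle\alpha u,v\rangle$. Then $(f,f')'_X=(\alpha f,f')_X$, so the determinant for $X$ changes by the factor $\det(\alpha\mid\operatorname{Map}_G(X,M_{\mathbb Q}))$, and likewise for $Y$. Composition with an isomorphism $\mathbb Q_p[X]\cong\mathbb Q_p[Y]$ is an isomorphism $\operatorname{Map}_G(Y,M_{\mathbb Q})\to\operatorname{Map}_G(X,M_{\mathbb Q})$ commuting with $\alpha$. So the two factors agree and cancel in $C_\theta(M)$.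
\end{proof}

\begin{lemma}\label{lem:charp}
If $\mathbb F_p[X]\cong\mathbb F_p[Y]$, then $\mathbb Z_p[X]\cong\mathbb Z_p[Y]$, and $v_pC_{X-Y}(M)=0$ for every rationally self-dual $M$.
\end{lemma}

\begin{proof}
Over any coefficient ring, a homomorphism from the permutation module of $X$ to that of $Y$ is given by a $Y\times X$ matrix that is constant on the $G$-orbits of $Y\times X$. So every isomorphism $\mathbb F_p[X]\to\mathbb F_p[Y]$ lifts to a homomorphism $\phi\colon\mathbb Z_p[X]\to\mathbb Z_p[Y]$, $\phi(x)=\sum_y\phi_{yx}\,y$. Its determinant is non-zero modulo $p$, so $\phi$ is an isomorphism. Let $\phi^T\colon\mathbb Z_p[Y]\to\mathbb Z_p[X]$ be the transpose; it is also an isomorphism of $\mathbb Z_p[G]$-modules. For $f\in\operatorname{Map}_G(Y,M)$ and $f'\in\operatorname{Map}_G(X,M)$,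
\[
(f\circ\phi,f')_X=\frac1{|G|}\sum_{x\in X,\,y\in Y}\phi_{yx}\langle f(y),f'(x)\rangle=(f,f'\circ\phi^T)_Y .
\]
Hence $(f\circ\phi,f'\circ\phi)_X=(f,f'\circ\phi\circ\phi^T)_Y$ for $f,f'\in\operatorname{Map}_G(Y,M)$. Since $f\mapsto f\circ\phi$ is an isomorphism of lattices $\operatorname{Map}_G(Y,M)\to\operatorname{Map}_G(X,M)$ and $f'\mapsto f'\circ\phi\circ\phi^T$ is an automorphism of the lattice $\operatorname{Map}_G(Y,M)$, the determinants for $X$ and $Y$ differ by a unit.
\end{proof}

Taking the orthogonal sum of pairings on $M$ and $M'$ shows that $v_pC_\theta(M\oplus M')=v_pC_\theta(M)+v_pC_\theta(M')$. So the pairing \eqref{eq:pairing} is well defined. We need four rules for changing the group or the lattice.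

\begin{lemma}\label{lem:rules}
\begin{enumerate}
\item[(a)] Let $H\le G$, $\theta\in\operatorname{BR}_0(G)$, and let $M$ be a rationally self-dual $\mathbb Z_p[H]$-lattice. Then $v_pC_\theta(\operatorname{Ind}_H^GM)=v_pC_{\operatorname{Res}_H\theta}(M)$.
\item[(b)] Let $H\le G$, $\theta\in\operatorname{BR}_0(H)$, and let $M$ be a rationally self-dual $\mathbb Z_p[G]$-lattice. Then $v_pC_{\operatorname{Ind}_H^G\theta}(M)=v_pC_\theta(\operatorname{Res}_HM)$.
\item[(c)] Let $F\trianglelefteq G$, $\theta\in\operatorname{BR}_0(G/F)$, and let $M$ be a rationally self-dual $\mathbb Z_p[G/F]$-lattice. Then $v_pC_{\operatorname{Inf}\theta}(\operatorname{Inf}M)=v_pC_\theta(M)$.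
\item[(d)] Let $N$ be a rationally self-dual $\mathbb Z_p[G]$-lattice and $M\subseteq N$ a sublattice of finite index, with the restricted pairing. Then $\delta_M(G/H)=\delta_N(G/H)+2v_p[N^H:M^H]$ for all $H\le G$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Give $\operatorname{Ind}_H^GM=\bigoplus_{g\in G/H}gM$ the pairing for which the summands are orthogonal and $\langle gu,gv\rangle=\langle u,v\rangle$. It does not depend on coset representatives, because the pairing on $M$ is $H$-invariant, and it is $G$-invariant and nondegenerate. For $f\in\operatorname{Map}_G(X,\operatorname{Ind}_H^GM)$ let $f_1(x)\in M$ be the component of $f(x)$ in the summand $M$. Then $f_1$ is $H$-equivariant, and since $f(x)=g\,f(g^{-1}x)$, the component of $f(x)$ in $gM$ is $g\,f_1(g^{-1}x)$. Conversely, every $H$-equivariant $f_1\colon X\to M$ gives a $G$-equivariant $f(x)=\sum_{g\in G/H}g\,f_1(g^{-1}x)$; the terms do not depend on coset representatives. So $f\mapsto f_1$ is an isomorphism $\operatorname{Map}_G(X,\operatorname{Ind}_H^GM)\to\operatorname{Map}_H(X,M)$, and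
\[
(f,f')_X=\frac1{|G|}\sum_{g\in G/H}\sum_{x\in X}\langle f_1(g^{-1}x),f_1'(g^{-1}x)\rangle=\frac1{|H|}\sum_{x\in X}\langle f_1(x),f'_1(x)\rangle .
\]
Hence $\delta_{\operatorname{Ind}M}(X)=\delta_M(\operatorname{Res}_HX)$.

(b) Let $X$ be an $H$-set. Restriction to $X$ identifies $\operatorname{Map}_G(G\times_HX,M)$ with $\operatorname{Map}_H(X,M)$. As the pairing on $M$ is $G$-invariant, the sum over $G\times_HX$ is $[G:H]$ times the sum over $X$, and $[G:H]/|G|=1/|H|$.

(c) For a $G/F$-set $X$, $\operatorname{Map}_G(X,M)=\operatorname{Map}_{G/F}(X,M)$, and $\frac1{|G|}=\frac1{|G/F|}\cdot\frac1{|F|}$. So $\delta_{\operatorname{Inf}M}(\operatorname{Inf}X)$ for the pairing $\langle\,,\rangle$ is $\delta_M(X)$ for the pairing $\frac1{|F|}\langle\,,\rangle$. For relations the choice of pairing does not matter by Lemma~\ref{lem:indep}.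

(d) A determinant changes by the square of the determinant of the base change, which is $[N^H:M^H]$ up to a unit.
\end{proof}

The computations of Section~\ref{sec:example} work for any group.

\begin{lemma}\label{lem:test}
Let $\theta=\sum_Ka_K\,G/K\in\operatorname{BR}_0(G)$ and $a(z)=\sum_Ka_K\,z^{v_p|K|}$. Then, with $M=\ker(\mathbb Z_p[G]\to\mathbb F_p)$,
\[
v_pC_\theta(\mathbb Z_p)=-a'(1),\qquad v_pC_\theta(M)=2a(0).
\]
\end{lemma}

\begin{proof}
For $\mathbb Z_p$ with $\langle1,1\rangle=1$ we have $\delta_{\mathbb Z_p}(G/K)=-v_p|K|$, and $\sum_Ka_Kv_p|K|=a'(1)$.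

Give $N=\mathbb Z_p[G]$ the pairing with orthonormal basis $G$. The sums over the $K$-orbits on $G$ form a basis of $N^K$; they are pairwise orthogonal of norm $|K|$, so $\delta_N(G/K)=0$. Each orbit sum has augmentation $|K|$, and $M^K$ is the kernel of $N^K\to\mathbb F_p$. So $[N^K:M^K]$ is $p$ if $p\nmid|K|$ and $1$ otherwise. By Lemma~\ref{lem:rules}(d), $\delta_M(G/K)=2\,[\,p\nmid|K|\,]$, and the sum of the $a_K$ with $p\nmid|K|$ is $a(0)$.
\end{proof}

\section{Marks and relations}\label{sec:marks}

Isomorphism of $\mathbb Q[G]$-modules is detected by characters, and the character of $\mathbb Q[X]$ at $g$ is $m_{\langle g\rangle}(X)$. So $\operatorname{BR}_0(G)$ consists of the elements of $B(G)_{\mathbb Q}$ whose marks vanish at all cyclic subgroups. In characteristic $p$ the cyclic subgroups are replaced by the $p$-hypo-elementary ones.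

\begin{theorem}[Conlon]\label{thm:conlon}
$\mathbb F_p[X]\cong\mathbb F_p[Y]$ if and only if $m_H(X)=m_H(Y)$ for all $p$-hypo-elementary $H\le G$.
\end{theorem}

\begin{proof}
Let $k=\overline{\mathbb F}_p$. By the Noether--Deuring theorem we may replace $\mathbb F_p$ by $k$. For a $k[G]$-module $D$ and a $p$-subgroup $Q$ the \emph{Brauer quotient} is the $k[N_G(Q)/Q]$-module $D(Q)=D^Q/\sum_{R<Q}\operatorname{Tr}_R^Q(D^R)$; it is additive in $D$. For $D=k[X]$ the space $D^Q$ has as basis the sums over the $Q$-orbits on $X$. The sum over a non-trivial orbit is a trace from a point stabilizer $R<Q$, whereas every element of $\operatorname{Tr}_R^Q(D^R)$ with $R<Q$ has coefficient divisible by $[Q:R]$, hence $0$, at the points of $X^Q$. So $k[X](Q)=k[X^Q]$. Its Brauer character at a $p$-regular element $g\in N_G(Q)$ is $|(X^Q)^g|=m_{Q\langle g\rangle}(X)$. Every $p$-hypo-elementary $H$ has the form $Q\langle g\rangle$ with $Q=O_p(H)$ and $g$ $p$-regular: take $g$ to be the $p'$-part of a lift of a generator of $H/Q$. This proves ``only if''.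

Conversely, assume equal marks. By the Krull--Schmidt theorem write $k[X]=Z\oplus A$ and $k[Y]=Z\oplus B$, where $A$ and $B$ have no common indecomposable summand. For a $p$-subgroup $Q$ and a $p$-regular $g\in N_G(Q)$ the group $Q\langle g\rangle$ is $p$-hypo-elementary. So $k[X](Q)$ and $k[Y](Q)$ have equal Brauer characters, and hence so do $A(Q)$ and $B(Q)$. Suppose $A\oplus B\ne0$, and let $Q$ be of maximal order among the vertices of its indecomposable summands. By \cite[Theorem 3.2]{Bro}, an indecomposable $p$-permutation module $D$, that is, an indecomposable summand of a permutation module, has $D(Q)\ne0$ if and only if $Q$ is contained in a vertex of $D$, and $D\mapsto D(Q)$ is a bijection from the isomorphism classes of those $D$ with vertex $Q$ to the isomorphism classes of indecomposable projective $k[N_G(Q)/Q]$-modules. By maximality only summands with vertex $Q$ contribute to $A(Q)$ and $B(Q)$. So these are projective $k[N_G(Q)/Q]$-modules, not both zero. They have equal Brauer characters, since $p$-regular elements of $N_G(Q)/Q$ lift to $p$-regular elements of $N_G(Q)$;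 hence they have the same composition factors. As the Cartan matrix is non-singular, they are isomorphic. By the bijection, $A$ and $B$ share a summand, a contradiction.
\end{proof}

\begin{corollary}\label{cor:marks}
$\operatorname{BR}_p(G)$ is the set of elements of $B(G)_{\mathbb Q}$ whose marks vanish at all $p$-hypo-elementary subgroups, and $\operatorname{Br}_0(G)\cap\operatorname{BR}_p(G)=\operatorname{Br}_p(G)$. The classes of the $e_U^G$, with $U$ non-cyclic $p$-hypo-elementary up to conjugacy, form a basis of $\operatorname{BR}_0(G)/\operatorname{BR}_p(G)$.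
\end{corollary}

\begin{proof}
If $\theta\in B(G)_{\mathbb Q}$ has vanishing marks at all $p$-hypo-elementary subgroups, then some positive integer multiple of $\theta$ has the form $X-Y$ with $G$-sets $X,Y$, and it lies in $\operatorname{Br}_p(G)$ by Theorem~\ref{thm:conlon}. If $\theta\in B(G)$, no multiple is needed. Conversely, the elements of $\operatorname{Br}_p(G)$, and hence those of $\operatorname{BR}_p(G)$, have vanishing marks at these subgroups by the same theorem. This proves the first sentence. So $\operatorname{BR}_0(G)$ has as basis the $e_U^G$ with $U$ non-cyclic, and $\operatorname{BR}_p(G)$ those with $U$ not $p$-hypo-elementary, in both cases up to conjugacy.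
\end{proof}

This is Theorem~\ref{thm:A}(1). We also need the $e_U$ in terms of transitive sets. Let $\mu$ be the M\"obius function of the subgroup lattice of a finite group.

\begin{lemma}\label{lem:idem}
For every finite group $U$, $\ e_U=\dfrac1{|U|}\displaystyle\sum_{K\le U}|K|\,\mu(K,U)\,U/K$.
\end{lemma}

\begin{proof}
The coset $gK$ is fixed by $L$ if and only if $g^{-1}Lg\le K$, so $|K|\,m_L(U/K)=\#\{g\in U:g^{-1}Lg\le K\}$. Hence $\sum_K|K|\mu(K,U)\,U/K$ has mark $\sum_{g\in U}\sum_{K\ge g^{-1}Lg}\mu(K,U)=|U|\cdot[L=U]$ at $L$.
\end{proof}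

\section{Reduction to a single idempotent}

The next proposition reduces Theorem~\ref{thm:A} to the computation of the numbers $v_pC_{e_U}(M_U)$.

\begin{proposition}\label{prop:red}
For each $U$ in a set of representatives of the non-cyclic $p$-hypo-elementary subgroups of $G$ up to conjugacy, let $L_U$ be a rationally self-dual $\mathbb Z_p[U]$-lattice. Then the matrix $\bigl(v_pC_{e_{U'}^G}(\operatorname{Ind}_U^GL_U)\bigr)_{U',U}$ is triangular when the subgroups are ordered by size, with diagonal entries $v_pC_{e_U}(L_U)$. If these are all non-zero, then the left kernel of \eqref{eq:pairing} is trivial, and the pairing between $\operatorname{BR}_0(G)/\operatorname{BR}_p(G)$ and the span of the $\operatorname{Ind}_U^GL_U$ is perfect.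
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:rules}(a) the $(U',U)$ entry is $v_pC_\theta(L_U)$ with $\theta=\operatorname{Res}_Ue_{U'}^G$. This $\theta$ has mark $1$ at the subgroups of $U$ that are $G$-conjugate to $U'$ and $0$ elsewhere. So it vanishes unless $U'$ is $G$-conjugate to a subgroup of $U$, and for $U'=U$ it is $e_U$. In particular an entry with $U'\neq U$ can be non-zero only if $|U'|<|U|$. If the diagonal entries are non-zero, the matrix is invertible. Its rows are indexed by a basis of $\operatorname{BR}_0(G)/\operatorname{BR}_p(G)$ (Corollary~\ref{cor:marks}), so the left kernel is trivial. Its columns are linearly independent, so the classes of the $\operatorname{Ind}_U^GL_U$ are linearly independent and the pairing with their span is perfect.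
\end{proof}

Next we pass from $U$ to the quotient $\bar U=U/F$, where the Sylow $p$-subgroup is elementary abelian and can be handled by linear algebra.

\begin{lemma}\label{lem:frattini}
Let $U$ be $p$-hypo-elementary. Then $e_U=\operatorname{Inf}e_{\bar U}$, and $U$ is cyclic if and only if $\bar U$ is.
\end{lemma}

\begin{proof}
Let $L\le U$ with $LF=U$. As $F\le P$, we have $P=(L\cap P)F$, so $L\cap P=P$, because elements of $F=\Phi(P)$ can be omitted from generating sets of $P$. Thus $F\le P\le L$ and $L=U$.

The mark of $\operatorname{Inf}e_{\bar U}$ at $L$ is the mark of $e_{\bar U}$ at $LF/F$, which is $1$ if $LF=U$ and $0$ otherwise. So $\operatorname{Inf}e_{\bar U}$ has the marks of $e_U$. If $\bar U$ is cyclic, then $U=\langle g\rangle F$ for some $g$, so $U=\langle g\rangle$; the converse is clear.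
\end{proof}

By Lemmas~\ref{lem:idem} and~\ref{lem:frattini}, $e_U$ is the inflation of
\[
e_{\bar U}=\frac1{|\bar U|}\sum_{K\le\bar U}|K|\,\mu(K,\bar U)\,\bar U/K .
\]
So if we put
\begin{equation}\label{eq:A}
A_U(z)=\sum_{K\le\bar U}|K|\,\mu(K,\bar U)\,z^{v_p|K|},
\end{equation}
then Lemma~\ref{lem:rules}(c) and Lemma~\ref{lem:test}, applied to $\bar U$, give for non-cyclic $U$
\begin{equation}\label{eq:twovalues}
v_pC_{e_U}(\mathbb Z_p)=-\frac{A_U'(1)}{|\bar U|},\qquad v_pC_{e_U}(M_U)=\frac{2A_U(0)}{|\bar U|}.
\end{equation}
Here $U$ must be non-cyclic so that $e_U$ and $e_{\bar U}$ are relations; otherwise the left-hand sides have no meaning.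

\begin{remark}
For non-cyclic $U$ the simpler candidate $\ker(\mathbb Z_p[U]\to\mathbb F_p)$ does not work when $F\ne1$. Indeed $e_U=\operatorname{Inf}e_{\bar U}$ is a combination of sets $U/K$ with $K\ge F$, so $p$ divides every $|K|$ that occurs, and Lemma~\ref{lem:test} gives the value $0$.
\end{remark}

\section{Counting generators}

It remains to show $A_U(0)\ne0$. The sum \eqref{eq:A} looks opaque at $z=0$, but at $z=p^t$ with $t=0,1,2,\dots$ it counts something: M\"obius inversion turns it into a number of generating tuples. Such a count at infinitely many points determines the polynomial.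

\begin{proposition}\label{prop:poly}
Let $U$ be $p$-hypo-elementary. Then
\[
A_U(z)=\varphi(n)\,\frac{|V|}{p^{n_1}}\ \prod_{i=0}^{n_1-1}(pz-p^i)\ \prod_{\lambda\ne1}\ \prod_{i=0}^{n_\lambda-1}\bigl(z^{d_\lambda}-q_\lambda^{\,i}\bigr).
\]
\end{proposition}

\begin{proof}
It suffices to prove this for $z=p^t$ with $t\ge0$ an integer. Since $V$ is the normal Sylow $p$-subgroup of $\bar U$, we have $p^{v_p|K|}=|K\cap V|$ for $K\le\bar U$. So $|K|\,z^{v_p|K|}=|K|\,|K\cap V|^t$ is the number of tuples $(x,y_1,\dots,y_t)\in\bar U\times V^t$ with all entries in $K$. By M\"obius inversion, $A_U(p^t)$ is the number of $(x,y)\in\bar U\times V^t$ with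
\[
\langle x,y_1,\dots,y_t\rangle=\bar U .
\]
We count these tuples.

\emph{Normal form of $x$.} Let $C\cong U/P$ be a complement to $V$ in $\bar U$ (Schur--Zassenhaus). The image of $x$ in $\bar U/V\cong C$ must generate this cyclic group, which leaves $\varphi(n)$ choices for the image. Fix one, let $c\in C$ be the corresponding generator, and write $x=vc$ with $v\in V$. We write $V$ additively when it is viewed as a module. Let $V_1$ be the trivial isotypic part of $V$ and $V'$ the sum of the others, so that $V=V_1\oplus V'$ and $|V_1|=p^{n_1}$. As $C=\langle c\rangle$ has no non-zero fixed vector in $V'$, the map $1-c$ is bijective on $V'$. Write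
\[
v=v_0+v_1,\qquad v_0\in V_1,\quad v_1=(1-c)w\in V'.
\]
Then, in the group $\bar U$, $c':=v_1c=w\,(cw^{-1}c^{-1})\,c=wcw^{-1}$ has order $n$. It acts on $V$ as $c$ does, because $V$ is abelian, and it commutes with $v_0$. So $x=v_0c'$ is a product of commuting elements of coprime orders, and $\langle x\rangle=\langle v_0,c'\rangle$. Therefore
\[
\langle x,y_1,\dots,y_t\rangle=Y\rtimes\langle c'\rangle,
\]
where $Y\subseteq V$ is the $\mathbb F_p[C]$-submodule generated by $v_0,y_1,\dots,y_t$. This is $\bar U$ if and only if $Y=V$.

\emph{Counting.} The condition does not involve $v_1$, which can be chosen in $|V'|=|V|/p^{n_1}$ ways. A submodule of the semisimple module $V$ is the sum of its isotypic parts. So $Y=V$ if and only if, for each $\lambda$, the $\lambda$-components of $v_0,y_1,\dots,y_t$ generate $E_\lambda^{n_\lambda}\cong\mathbb F_{q_\lambda}^{n_\lambda}$, that is, span it over $\mathbb F_{q_\lambda}$; recall that $\mathbb F_p[C]$ acts on it through $\mathbb F_{q_\lambda}$. An $s$-tuple spans $\mathbb F_q^m$ if and only if the $s\times m$ matrix with these rows has linearly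 independent columns, so the number of spanning $s$-tuples is $\prod_{i=0}^{m-1}(q^s-q^i)$.

For $\lambda\ne1$ the $\lambda$-component of $v_0$ is zero and those of the $y_j$ are arbitrary. So $s=t$ and $q_\lambda^s=z^{d_\lambda}$. For $\lambda=1$ the vector $v_0$ is free as well. So $s=t+1$ and $p^s=pz$. Multiplying all the contributions gives the formula.
\end{proof}

Both properties of $p$-hypo-elementary groups were used: the Sylow subgroup is normal, so that $z^{v_p|K|}$ counts tuples of elements of $K\cap V$, and the quotient is cyclic, so that one element $x$ takes care of it.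

\begin{corollary}\label{cor:kappa}
If $U$ is non-cyclic and $p$-hypo-elementary, then $v_pC_{e_U}(M_U)=\kappa(U)\ne0$.
\end{corollary}

\begin{proof}
Put $z=0$ in Proposition~\ref{prop:poly}; each factor becomes $-q_\lambda^{\,i}$, with $q_1=p$. As $|\bar U|=n|V|$, \eqref{eq:twovalues} gives
\[
v_pC_{e_U}(M_U)=\frac{2A_U(0)}{n|V|}=\frac{2\varphi(n)}{n\,p^{n_1}}\prod_\lambda\prod_{i=0}^{n_\lambda-1}(-q_\lambda^{\,i})=\kappa(U). \qedhere
\]
\end{proof}

For $U=C_p\times C_p$ we have $n=1$, $n_1=2$ and $A_U(z)=(pz-1)(pz-p)$, so $\kappa(U)=2/p$. This agrees with Section~\ref{sec:example}, where $\theta=p\,e_U$ gave the value $2$.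

\begin{proof}[Proof of Theorem~\ref{thm:A} and Corollary~\ref{cor:int}]
Part (1) is in Corollary~\ref{cor:marks}. Part (2), the triviality of the left kernel and the perfectness follow from Proposition~\ref{prop:red} with $L_U=M_U$, since the diagonal entries are $\kappa(U)\ne0$ by Corollary~\ref{cor:kappa}.

Now let $\theta\in\operatorname{Br}_0(G)$. If $\theta\in\operatorname{Br}_p(G)$, all $v_p(C_\theta(M))$ vanish by Lemma~\ref{lem:charp}; in particular those with $M=\operatorname{Ind}_U^GM_U$ do. If $v_p(C_\theta(\operatorname{Ind}_U^GM_U))=0$ for all $U$, then $\theta\in\operatorname{BR}_p(G)$ by the perfectness in Theorem~\ref{thm:A}, so $\theta\in\operatorname{Br}_p(G)$ by Corollary~\ref{cor:marks}.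
\end{proof}

\section{What permutation lattices see}

The permutation lattice $\mathbb Z_p[G/K]=\operatorname{Ind}_K^G\mathbb Z_p$ pairs with $\theta$ as the trivial lattice of $K$ pairs with $\operatorname{Res}_K\theta$. So permutation lattices are governed by the numbers
\[
c_L=v_pC_{e_L}(\mathbb Z_p)\qquad(L\text{ a non-cyclic finite group}).
\]

\begin{lemma}\label{lem:cL}
Let $L$ be non-cyclic. If $L$ is not $p$-hypo-elementary, then $c_L=0$. If $L$ is $p$-hypo-elementary, then $r(L)\ge1$, and $c_L=0$ if and only if $r(L)\ge2$.
\end{lemma}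

\begin{proof}
If $L$ is not $p$-hypo-elementary, then $e_L$ has mark $0$ at all $p$-hypo-elementary subgroups of $L$, so $e_L\in\operatorname{BR}_p(L)$ by Corollary~\ref{cor:marks}, and $c_L=0$ by Lemma~\ref{lem:charp}.

Let $L$ be $p$-hypo-elementary. By \eqref{eq:twovalues}, $c_L=-A_L'(1)/|\bar L|$. In the product of Proposition~\ref{prop:poly} (for $U=L$) the factor $z^{d_\lambda}-q_\lambda^{\,i}$ vanishes at $z=1$ only for $i=0$, and $pz-p^i$ only for $i=1$. So the factors vanishing at $z=1$ are one for each $\lambda\ne1$ with $n_\lambda\ge1$, and one more if $n_1\ge2$. Each has a simple zero there, so $A_L$ has a zero of order exactly $r(L)$ at $z=1$. By the case $t=0$ in the proof of Proposition~\ref{prop:poly}, $A_L(1)$ is the number of $x$ with $\langle x\rangle=\bar L$. This is $0$ because $\bar L$ is non-cyclic by Lemma~\ref{lem:frattini}. Hence $r(L)\ge1$, and $A_L'(1)=0$ if and only if $r(L)\ge2$.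
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\theta\in\operatorname{BR}_0(G)$ and $K\le G$. By Lemma~\ref{lem:rules}(a), $v_pC_\theta(\mathbb Z_p[G/K])=v_pC_{\operatorname{Res}_K\theta}(\mathbb Z_p)$. We have $\operatorname{Res}_K\theta=\sum_Lm_L(\theta)\,e_L^K$, with $L$ running over the non-cyclic subgroups of $K$ up to $K$-conjugacy.

We next express $e_L^K$ through $e_L$. For an $L$-set $X$, an $H$-fixed point of $K\times_LX$ lies over a coset $kL$ with $k^{-1}Hk\le L$ and corresponds to a point of $X$ fixed by $k^{-1}Hk$. Hence the mark of $\operatorname{Ind}_L^Ke_L$ at $H$ is the number of cosets $kL$ with $k^{-1}Hk=L$. This is $|N_K(L)|/|L|$ if $H$ is $K$-conjugate to $L$, and $0$ otherwise. So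
\[
e_L^K=\frac{|L|}{|N_K(L)|}\operatorname{Ind}_L^Ke_L ,
\]
and Lemma~\ref{lem:rules}(b) gives
\[
v_pC_\theta(\mathbb Z_p[G/K])=\sum_L\frac{|L|}{|N_K(L)|}\,m_L(\theta)\,c_L .
\]
This vanishes for all $K\le G$ if and only if $m_L(\theta)c_L=0$ for all non-cyclic $L\le G$. Here ``if'' is clear. For ``only if'' use induction on $|K|$: for non-cyclic $K$ the term $L=K$ is $m_K(\theta)c_K$, and the terms for smaller $L$ vanish by induction. By Lemma~\ref{lem:cL} the condition says that $m_L(\theta)=0$ for all non-cyclic $p$-hypo-elementary $L$ with $r(L)=1$. So by Corollary~\ref{cor:marks} the kernel modulo $\operatorname{BR}_p(G)$ has as basis the classes of the $e_L^G$ with $L$ non-cyclic $p$-hypo-elementary and $r(L)\ge2$, up to conjugacy. The word ``non-cyclic'' may be dropped: if $L$ is cyclic with Sylow $p$-subgroup $P$, then $L/P$ acts trivially on $V=P/\Phi(P)$ and $\dim_{\mathbb F_p}V\le1$, so $r(L)=0$.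

If the Sylow $p$-subgroups of $G$ are cyclic, then $\dim_{\mathbb F_p}V\le1$ for every $p$-hypo-elementary $U\le G$. So $r(U)\le1$ and the kernel is zero.

Let $G=C_p\times C_p\times D_{2p}$ with $p$ odd. Then $G$ is $p$-hypo-elementary with $P=V\cong C_p^3$ and $n=2$, and $V$ is the sum of two trivial modules and one copy of the sign module. So $n_1=2$, $n_{\mathrm{sgn}}=1$ and $r(G)=2$; hence $e_G$ pairs to $0$ with every permutation lattice, while its class is non-zero.
\end{proof}

For this last group, Proposition~\ref{prop:poly} reads
\[
A_G(z)=p\,(pz-1)(pz-p)(z-1)=p^2(pz-1)(z-1)^2 .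
\]
The double zero at $z=1$ is what hides $e_G$ from the trivial lattice. The lattice $M_G=\ker(\mathbb Z_p[G]\to\mathbb F_p)$ detects it: $v_pC_{e_G}(M_G)=2A_G(0)/(2p^3)=-1/p$. So non-permutation lattices are really needed in Theorem~\ref{thm:A}.

\begin{thebibliography}{9}

\bibitem{Bro}
Brou\'e, Proc.\ AMS \textbf{93} (1985), Theorem 3.2.

\bibitem{Tor}
Alex Torzewski, \emph{Regulator constants of integral representations of finite groups}, arXiv:1703.10602 (2017).

\end{thebibliography}
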